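# Closed negatively curved manifolds whose horospheres have no common volume growth

## Growth exponents of horospheres: the theorem

**Theorem 1.** Let $M$ be a simply connected complete Riemannian manifold of negative sectional curvature and dimension at least $2$, and let $\Gamma$ be a discrete group of isometries of $M$ acting freely and cocompactly. For $\xi\in\partial M$ put
$$\overline k(\xi)=\limsup_{r\to\infty}\frac{\log \mathrm{Vol}\,B_H(x,r)}{\log r},\qquad \underline k(\xi)=\liminf_{r\to\infty}\frac{\log \mathrm{Vol}\,B_H(x,r)}{\log r},$$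
where $H$ is a horosphere centered at $\xi$, $x\in H$, and $B_H(x,r)$ and $\mathrm{Vol}$ are the ball and the volume for the induced metric of $H$. (These numbers depend only on $\xi$.)

(0) If $\dim M=2$, every horosphere has volume growth of order $1$.

(1) Let $n\ge 3$, $a>1$, $\theta>0$. There is a closed $n$-manifold $M/\Gamma$ with $-(a+\theta)^2\le\sec\le-1$ and there are numbers
$$k_-\le n-1+\theta,\qquad k_+\ge n-1+(n-2)\left(1-\tfrac1a\right)-\theta$$
such that

* (i) some $\eta\in\partial M$ has $\overline k(\eta)\le k_-$;
* (ii) for an embedded closed totally geodesic hypersurface $N\subset M/\Gamma$, every $\xi$ in the ideal boundary of any lift of $N$ has $\underline k(\xi)\ge k_+$;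
* (iii) for $\xi$ in a residual (dense $G_\delta$) subset of $\partial M$: $\underline k(\xi)\le k_-$ and $\overline k(\xi)\ge k_+$.

If $\theta<\frac{n-2}{2}\left(1-\frac1a\right)$, then $k_-<k_+$.

Here is what this says. A horosphere is a sphere of infinite radius in $M$, centered at a point at infinity. With its own intrinsic metric it is a complete manifold of dimension one less than $M$, and it grows polynomially. The question, posed by Gilles Courtois, Pablo Lessa and Emiliano Sequeira in "Volume growth of horospheres in diagonalizable Heintze groups", arXiv:2505.16450 (2025), is whether for each closed negatively curved $M/\Gamma$ there is one exponent $k>0$ such that all horospheres of $M$ have volume growth of order $k$. The exponent may depend on $M$ and $\Gamma$, but not on the horosphere.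

**Definition 2.** A complete $C^1$ Riemannian manifold $N$ has *volume growth of order $k$*, $k\ge0$, if for each $x\in N$ there are $C_x>1$, $R_x>0$ with
$$C_x^{-1}r^k\le \mathrm{Vol}\,B(x,r)\le C_xr^k\qquad\text{for all }r>R_x .$$

It suffices to check this for one $x$, because $B(x,r)\subset B(x',r+d(x,x'))$. For instance, $\mathbb R^m$ has growth of order $m$. Having an order is stronger than having an exponent: on the plane with metric $dr^2+h(r)^2d\phi^2$, where $h(r)=r$ near $0$ and $h(r)=1+\log r$ for large $r$, the ball of radius $r$ about the pole has area asymptotic to $2\pi r\log r$. The limsup and liminf of $\log\mathrm{Vol}/\log r$ both equal $1$, yet there is no growth order. Conversely, if a horosphere centered at $\xi$ has growth of order $k$, then $\underline k(\xi)=\overline k(\xi)=k$. So Theorem 1 refutes a common order already on the level of exponents.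

**Corollary 3.** The common growth order exists for all closed negatively curved surfaces, with $k=1$. In every dimension $n\ge3$ there are closed negatively curved manifolds for which no $k$ works for all horospheres, and for which the horospheres centered at a residual set of points have no growth order at all. For $n\ge 3$ no pinching condition $-1-\epsilon\le\sec\le-1$ with $\epsilon>0$ implies a positive answer. The gap $k_+-k_-$ can be made arbitrarily close to $n-2$.

*Proof from Theorem 1.* The first sentence is (0). If $2\theta<(n-2)(1-\frac1a)$, then $k_-\le n-1+\theta<n-1+(n-2)(1-\frac1a)-\theta\le k_+$. A common order $k$ would satisfy $k\le k_-$ by (i) and $k\ge k_+$ by (ii), which is absurd. By (iii), $\underline k(\xi)<\overline k(\xi)$ for generic $\xi$. Given $\epsilon$, choose $a>1$ and then $\theta$ so small that also $(a+\theta)^2\le1+\epsilon$. Finally $k_+-k_-\ge(n-2)(1-\frac1a)-2\theta$, which tends to $n-2$ as $a\to\infty$, $\theta\to0$; and the numbers $k_\pm$ used in the proof satisfy $k_+-k_-<n-2$, as we check when we define them. $\square$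

For $n=3$, $a=2$, $\theta=0.1$: one manifold with curvature in $[-4.41,-1]$ has a horosphere with exponent at most $2.1$ and others with exponent at least $2.4$.

## Busemann functions and the flow away from a point at infinity

Throughout, $X$ is simply connected and complete, $\dim X=n\ge2$, with
$$-A^2\le\sec\le-1 .$$
The universal cover of a closed negatively curved manifold satisfies this after multiplying the metric by a constant, and this changes neither growth orders nor exponents.

**Definition 4.** For a geodesic ray $c$ ending at $\xi\in\partial X$, the *Busemann function* is $b_\xi(x)=\lim_{t\to\infty}(d(x,c(t))-t)$. Another ray to $\xi$ changes it by an additive constant. *Horospheres* centered at $\xi$ are the level sets of $b_\xi$.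

**Example.** In the upper half-space $\{(x,y):x\in\mathbb R^{n-1},y>0\}$ with metric $y^{-2}(dx^2+dy^2)$ and $\xi=\infty$, one has $b=-\log y$. The horosphere $\{y=1\}$ is flat $\mathbb R^{n-1}$. Two of its points at flat distance $K$ satisfy $\cosh d=1+K^2/2$, so their hyperbolic distance is $d=2\,\mathrm{arcsinh}(K/2)$.

We use the following textbook facts.

* **F1.** (Heintze–Im Hof, *Geometry of horospheres*, J. Differential Geom. 12 (1977).) $b=b_\xi$ is $C^2$, $|\nabla b|=1$, and $|v|^2\le\mathrm{Hess}\,b(v,v)\le A|v|^2$ for $v\perp\nabla b$. The vector $-\nabla b_\xi(x)$ is the initial direction of the ray from $x$ to $\xi$, and it depends continuously on $(x,\xi)$.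
* **F2.** The distance to a closed convex set is a convex function. Balls and metric neighborhoods of convex sets are convex. The nearest point ("foot") in a closed convex set is unique. For a complete totally geodesic hypersurface $W$, the foot of $p$ is the unique $w\in W$ such that $[w,p]\perp W$ (or $p=w$).
* **F3.** Each side of a geodesic triangle lies in the $1$-neighborhood of the other two sides (the constant $\log(1+\sqrt2)<1$ of the hyperbolic plane works for $\sec\le-1$). So each side of a geodesic quadrilateral lies in the $2$-neighborhood of the other three.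
* **F4.** Volumes of balls in $X$ are at most those in curvature $-A^2$ (Bishop) and at least the Euclidean ones (Günther).
* **F5.** If $\Gamma$ is discrete and cocompact on $X$, every $\Gamma$-orbit in $\partial X$ is dense.

Fix $\xi$, write $H_s=\{b=s\}$, and let $\varphi_t$ be the flow of $\nabla b$. It moves points at unit speed along geodesics away from $\xi$, and $\varphi_t:H_s\to H_{s+t}$. The map $(y,s)\mapsto\varphi_s(y)$ identifies $H\times\mathbb R$ with $X$, so $H$ is connected. Since $\frac{d}{dt}|D\varphi_tv|^2=2\,\mathrm{Hess}\,b(D\varphi_tv,D\varphi_tv)$, F1 gives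
$$e^t|v|\le|D\varphi_tv|\le e^{At}|v|\qquad(v\in TH_s,\ t\ge0).\tag{1}$$
Consequently, for $t\ge0$,
$$B(\varphi_tq,e^t\varrho)\subset\varphi_tB_H(q,\varrho)\subset B(\varphi_tq,e^{At}\varrho),\tag{2}$$
and $\varphi_t$ multiplies volumes on horospheres by a factor between $e^{(n-1)t}$ and $e^{(n-1)At}$. For the first inclusion, pull a path of length $<e^t\varrho$ back by $\varphi_{-t}$.

Along a stretch of stronger curvature we have more:
$$\text{if }\sec\le-a^2\text{ along }\varphi_s(x),\ 0\le s\le t,\text{ then }|D\varphi_tv|\ge\tfrac12e^{at}|v|\text{ for }v\in T_xH.\tag{3}$$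
Indeed $J(s)=D\varphi_sv$ comes from a variation by geodesics, so it is a Jacobi field orthogonal to the geodesic $\gamma(s)=\varphi_s(x)$; it does not vanish if $v\ne0$. For $j=|J|$ we have $j'^2\le|J'|^2$ and
$$jj''=|J'|^2-j'^2-\langle R(J,\gamma')\gamma',J\rangle\ge a^2j^2 .$$
Also $j'(0)=\mathrm{Hess}\,b(v,v)/|v|\ge0$. Then $(j'\cosh as-ja\sinh as)'=(j''-a^2j)\cosh as\ge0$, so $j/\cosh as$ is nondecreasing and $j(t)\ge\cosh(at)j(0)$.

For $H=H_0$ let $\Phi_H(w)=\varphi_{-b(w)}(w)$ be the projection to $H$ along geodesics to $\xi$. Its differential kills $\nabla b$. On vectors orthogonal to $\nabla b$ it multiplies lengths by at most $e^{-b(w)}$ if $b(w)\ge0$, and by at most $e^{A|b(w)|}$ if $b(w)<0$.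

Finally, along a unit speed geodesic $w(s)$ put $\beta=b\circ w$. By F1, $\beta''=\mathrm{Hess}\,b(w',w')\ge1-\beta'^2$. Hence
$$E=e^{b\circ w}\quad\text{satisfies}\quad E''=(\beta''+\beta'^2)E\ge E.\tag{4}$$
By the comparison used for (3): if $E'(s_0)=0$, or if $s_0$ is a minimum of $E$ on an interval, then $E(s)\ge E(s_0)\cosh(s-s_0)$ there.

**The exponents depend only on $\xi$.** Changing $x$ in $H$ changes radii by a bounded amount. Two horospheres centered at $\xi$ are related by some $\varphi_t$, which is bi-Lipschitz by (1), and a bi-Lipschitz map changes radii and volumes by bounded factors.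

**Lemma 5.** $H$ is connected, complete and noncompact. Closed bounded subsets of $H$ are compact, any two points are joined by a minimizing path, and $d_H(q,\cdot)$ takes every value in $[0,\infty)$.

*Proof.* Connectedness was noted. $H$ is a closed $C^2$ submanifold and $d_X\le d_H$, so a $d_H$-Cauchy sequence converges in $X$ to a point of $H$, hence in $H$. The Hopf–Rinow–Cohn-Vossen theorem gives compactness and minimizing paths. Suppose $H=H_0$ were compact, of $d_H$-diameter $D_0$. Take $y\in H$, $s>D_0$, $p=\varphi_{-s}(y)$, and a point $w$ at distance $s$ from $p$ on a geodesic perpendicular at $p$ to the line $\ell=\{\varphi_t(y)\}$. Then $d(w,\ell)=s$ and $b(w)\le -s+s=0$. So $w=\varphi_{-u}(y')$ with $u\ge0$, $y'\in H$, and by (1) $d(w,\ell)\le d(\varphi_{-u}y',\varphi_{-u}y)\le D_0<s$, a contradiction. Being noncompact, $H$ is unbounded, and connectedness gives the last claim. $\square$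

**Lemma 6 (balls of fixed radius).** For $\varrho>0$ there are $0<v_\varrho^-\le v_\varrho^+$ depending only on $n,A,\varrho$ with $v_\varrho^-\le\mathrm{Vol}\,B_H(q,\varrho)\le v_\varrho^+$ for all horospheres $H$ and $q\in H$.

*Proof.* Since $|\nabla b|=1$, the set $\{\varphi_s(y):y\in B_H(q,\varrho),\ \alpha\le s\le\beta\}$ has volume $\int_\alpha^\beta\mathrm{Vol}(\varphi_sB_H(q,\varrho))\,ds$.

*Upper bound.* For $[\alpha,\beta]=[0,1]$ this volume is at least $\mathrm{Vol}\,B_H(q,\varrho)$, and the set lies in $B_X(q,\varrho+1)$. Apply Bishop.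

*Lower bound.* Choose $\varrho'>0$ with $\varrho'e^{A\varrho'}<\varrho$, and put $b=0$ on $H$. For $w\in B_X(q,\varrho')$ we have $|b|<\varrho'$ on $[q,w]$, so $\Phi_H([q,w])$ has length at most $\varrho'e^{A\varrho'}<\varrho$. Thus $w=\varphi_s(y)$ with $y=\Phi_H(w)\in B_H(q,\varrho)$ and $|s|<\varrho'$. Therefore $\mathrm{Vol}\,B_X(q,\varrho')\le2\varrho'e^{(n-1)A\varrho'}\mathrm{Vol}\,B_H(q,\varrho)$. Apply Günther on the left. $\square$

## Surfaces, constant curvature, and the bound from pinching

**Dimension two: proof of Theorem 1 (0).** By Lemma 5, a horosphere is a complete connected noncompact curve, hence isometric to $\mathbb R$, and $\mathrm{Vol}\,B(x,r)=2r$. $\square$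

**Constant curvature.** In the half-space model all horospheres are congruent to $\{y=1\}$, which is flat, so $k=n-1$. In curvature $-a^2$ the flow multiplies lengths by $e^{at}$ and volumes by $e^{(n-1)at}$, and the quotient of the logarithms is again $n-1$. A uniformly faster flow does not change the exponent. If the exponent is to move, fast and slow regions must be mixed.

**Pinched curvature.** The first estimate one would write down for general $X$ pulls a ball back to unit size. For $r\ge1$,
$$v_1^-\,r^{(n-1)/A}\le\mathrm{Vol}\,B_H(x,r)\le v_1^+\,r^{(n-1)A}.\tag{5}$$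
For the right side take $t=\log r$, $q=\varphi_{-t}(x)$: by (2), $B(x,e^t)\subset\varphi_tB(q,1)$, whose volume is at most $v_1^+e^{(n-1)At}$. For the left side take $t=\frac1A\log r$: by (2), $\varphi_tB(q,1)\subset B(x,r)$, and its volume is at least $v_1^-e^{(n-1)t}$.

This estimate pairs the slowest length rate with the fastest volume rate, or conversely, and so it leaves a large interval of exponents. To separate two horospheres of one manifold we must know, for particular centers, which rates really occur.

From now on $n\ge3$.

## Closed manifolds that are fast in bulk and slow along a hypersurface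

**Proposition 7.** Let $a>1$, $\delta>0$, $A:=a(1+\delta)$. There is $R_0=R_0(a,\delta)$ such that for every $D>0$ there is a closed Riemannian $n$-manifold $X/\Gamma$, $X$ simply connected, with a closed embedded totally geodesic hypersurface $N$, whose set of lifts to $X$ is denoted $\mathcal W$, such that

* (a) $-A^2\le\sec\le-1$;
* (b) each $W\in\mathcal W$ is a complete totally geodesic hypersurface isometric to real hyperbolic space of curvature $-1$;
* (c) $\sec=-a^2$ outside $\bigcup_{W\in\mathcal W}N_{R_0}(W)$, where $N_\rho(W)=\{d(\cdot,W)\le\rho\}$;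
* (d) $d(W,W')\ge D$ for $W\ne W'$ in $\mathcal W$.

The order of the quantifiers matters: the slow zone has fixed width $R_0$, while the zones may be put as far apart as we like afterwards.

**Step 1.** *This step finds closed hyperbolic manifolds containing a totally geodesic hypersurface with a very wide collar.* Let $q=x_1^2+\dots+x_n^2-\sqrt2\,x_{n+1}^2$. For an integer $m$, let $\Lambda_m$ be the group of $\gamma\in O(q,\mathbb Z[\sqrt2])$ with $\gamma\equiv1$ mod $m$ that preserve a sheet of the hyperboloid; it acts on $\mathbb H^n$. The Galois conjugate of $q$ is positive definite. Hence $q(v)=0$ with $v\in\mathbb Q(\sqrt2)^{n+1}$ forces $v=0$ (conjugate the equation), so $q$ is anisotropic over $\mathbb Q(\sqrt2)$, and $\Lambda_m$ is a cocompact lattice (Borel–Harish-Chandra). View matrices over $\mathbb Z[\sqrt2]$ as integer matrices of twice the size. Minkowski's lemma then says that $\Lambda_m$ is torsion free for $m\ge3$. Point stabilizers are finite, so the action is free.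

Since $\Lambda_3$ is cocompact and torsion free, every nontrivial element is a hyperbolic isometry with an axis. If its translation length is at most $\ell$, it has a conjugate whose axis meets a fixed compact fundamental set, and only finitely many elements move a point of that set by at most $\ell$. So there are finitely many conjugacy classes of such elements. For a representative $\gamma\ne1$, some entry $\alpha$ of $\gamma-1$ is nonzero, and $m\mid\alpha$ implies that $m^2$ divides the nonzero integer norm of $\alpha$. So for a suitable large $m$ with $3\mid m$, no representative is $\equiv1$ mod $m$. As $\Lambda_m$ is normal in $\Lambda_3$, it avoids all these classes. Thus the minimal translation length of $\Lambda_m$ exceeds any prescribed $\ell$.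

Let $\sigma=\mathrm{diag}(-1,1,\dots,1)$ and $W=\mathrm{Fix}(\sigma)\cong\mathbb H^{n-1}$. If $\gamma\equiv1$ then $\sigma\gamma\sigma\equiv\sigma^2=1$, so $\sigma\Lambda_m\sigma=\Lambda_m$. For $\gamma\in\Lambda_m$ the element
$$\tau=\sigma\cdot\gamma\sigma\gamma^{-1}=(\sigma\gamma\sigma)\gamma^{-1}\in\Lambda_m$$
is the product of the reflections in $W$ and in $\gamma W$. There are three cases.

* If $W\cap\gamma W\ne\emptyset$, then $\tau$ has a fixed point, so $\tau=1$, the two reflections agree, and $\gamma W=W$.
* If $W$ and $\gamma W$ were disjoint and asymptotic, $\tau$ would be parabolic, which is impossible in a cocompact group.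
* Otherwise $\tau$ is a translation along the common perpendicular, of length $2d(W,\gamma W)$.

So for any $L$ we can choose $m$ such that $d(W,\gamma W)\ge L$ whenever $\gamma W\ne W$. The translates form a locally finite family. If $\gamma w=w'$ with $w,w'\in W$, then $\gamma W=W$. Hence the image of $W$ in $\mathbb H^n/\Lambda_m$ is a closed embedded hypersurface, and its lifts are the translates of $W$.

**Step 2.** *This step finds a warping function that produces curvature proportional to $-1$ on the hypersurface and to $-a^2$ away from it.* Near $W$ the hyperbolic metric is $dr^2+\cosh^2r\,g_W$. We want to replace $\cosh r$ by an even function $f$ with $f(0)=a$ and $f=\cosh r$ for large $|r|$. The curvatures of $dr^2+f^2g_W$ will be governed by $f''/f$ and $(1+f'^2)/f^2$, and we want both in $[a^{-2},(1+\delta)^2]$.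

Let $\beta=a^2-1$. Let $\chi$ be smooth, even, with values in $[0,1]$, $\chi=1$ on $|r|\le1$, $\chi=0$ for $|r|\ge R_h$, and $|\chi'|,|\chi''|\le\epsilon_1$. (Stretch a fixed cutoff: this is possible for $R_h$ large.) Put $F=\cosh^2r+\beta\chi$ and $f=\sqrt F$. Then $f$ is even, $f(0)=a$, and $f=\cosh r$ for $|r|\ge R_h$. Write $s=\cosh^2r$ and $z=\beta\chi\in[0,\beta]$. From $f'=F'/2f$ we get
$$\frac{f''}f=\frac{F''}{2F}-\frac{F'^2}{4F^2},\qquad\frac{1+f'^2}{f^2}=\frac1F+\frac{F'^2}{4F^2}.$$
Here $F'=2\cosh r\sinh r+\beta\chi'$ and $F''=2(2s-1)+\beta\chi''$. Dropping the terms in $\chi',\chi''$ gives the main parts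
$$\frac{2s-1}{s+z}-\frac{s(s-1)}{(s+z)^2}=1-\frac{z(1+z)}{(s+z)^2},\qquad\frac1{s+z}+\frac{s(s-1)}{(s+z)^2}=\frac{s^2+z}{(s+z)^2}.\tag{6}$$
Since $F\ge1$ and $\cosh r|\sinh r|\le F$, each dropped part is at most $\frac12\beta\epsilon_1+\beta\epsilon_1+\frac14\beta^2\epsilon_1^2$ in absolute value, and it vanishes for $|r|\le1$.

Both functions in (6) are at most $1$ (for the second, $s^2+z\le s^2+2sz+z^2$). Both are nondecreasing in $s\ge1$: this is clear for the first, and the second has $s$-derivative $2z(s-1)/(s+z)^3\ge0$. At $s=1$ both equal $\frac1{1+z}\ge\frac1{1+\beta}=a^{-2}$.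

* For $|r|\le1$ there is no error, and both quantities lie in $[a^{-2},1]$.
* For $|r|\ge1$ we have $s\ge\cosh^21$. At $s=\cosh^21$ both main parts exceed $a^{-2}$: for $z>0$ they are strictly larger than $\frac1{1+z}$, and for $z=0$ they equal $1$. By compactness of $[0,\beta]$ and monotonicity in $s$, they exceed $a^{-2}$ by a uniform positive amount. So for $\epsilon_1$ small (depending on $a,\delta$) both quantities lie in $[a^{-2},(1+\delta)^2]$.

This fixes $R_h$ in terms of $a,\delta$.

**Step 3.** *This step assembles the metric and reads off (a)–(d).* Take $L>2R_h$ and $L\ge aD$. The collars $\{|r|<L/2\}$ of the translates of $W$ are pairwise disjoint. In each of them replace $dr^2+\cosh^2r\,g_W$ by $dr^2+f(r)^2g_W$; the metric is unchanged for $|r|\ge R_h$. As $f$ is even, this is well defined and $\Lambda_m$-invariant. Multiply the result by $a^{-2}$. Call the space $X$ and put $\Gamma=\Lambda_m$, $R_0=R_h/a$.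

The curvature operator of $dr^2+f^2g_W$ is the scalar $-f''/f$ on $\partial_r\wedge TW$ and the scalar $-(1+f'^2)/f^2$ on $\Lambda^2TW$. A $2$-plane has an orthonormal basis $\cos\alpha\,\partial_r+\sin\alpha\,e_1,\ e_2$ with $e_1,e_2$ tangent to the slice, so its curvature is the combination of the two scalars with weights $\cos^2\alpha,\sin^2\alpha$. After rescaling, curvatures are multiplied by $a^2$, so they lie in $[-a^2(1+\delta)^2,-1]=[-A^2,-1]$. They equal $-a^2$ where $|r|\ge R_h$ and outside the collars. In the collar, the new distance to $W$ is $|r|/a$, which gives (c). Since $f'(0)=0$, $W$ is totally geodesic, and its metric is $a^{-2}f(0)^2g_W=g_W$. A path between distinct translates crosses two half-collars, so its new length is at least $L/a\ge D$. $\square$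

By (6) with $s=1$, $z=\beta$, both curvatures on $W$ equal exactly $-1$. Since they are continuous in $r$, for every $\epsilon>0$ we have $\sec\ge-(1+\epsilon)^2$ near $W$.

## Two expected exponents, and why pointwise expansion does not give them

*A horosphere that should be small.* Suppose the geodesic from $x\in H$ toward the center of $H$ stays far from all $W$. Along it the flow multiplies lengths by about $e^{at}$ and volumes by about $e^{(n-1)at}$, which suggests the exponent $n-1$.

*A horosphere that should be large.* Let $H$ be centered at $\xi\in\partial W$ and $x\in H\cap W$. The slice $H\cap W$ is a horosphere of $\mathbb H^{n-1}$, a flat $\mathbb R^{n-2}$, on which the flow multiplies distances by exactly $e^t$. Pull back by time $t$: the $r$-ball of the slice becomes a flat ball of radius $re^{-t}$, with room for about $(re^{-t})^{n-2}$ disjoint unit balls of the pulled-back horosphere. Most rays from a unit ball leave $W$, so after time $t$ each unit ball should have volume about $e^{(n-1)at}$, while its diameter is at most of order $e^{At}$. With $e^{At}=r$ everything fits into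 a ball of radius comparable to $r$, and the exponent is about
$$(n-2)\left(1-\tfrac1A\right)+(n-1)\tfrac aA .$$
A single unit ball yields only about $n-1$. The gain is the number of balls, which the slow directions supply.

For the small horosphere, the obvious argument is to show $B_H(x,\frac12e^{at})\subset\varphi_tB(q,1)$ with $q=\varphi_{-t}(x)$. For this, every path from $q$ to a point at distance $1$ must be stretched by $\frac12e^{at}$. By (3) this holds if $\sec\le-a^2$ along the rays of *all* points of the path. The assumption on $x$ speaks about one ray only, and for long times the requirement on all of them fails badly.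

**Remark 8.** Every unit ball $B_H(q,1)$ contains a point $y$ such that for every $\epsilon>0$ there is $C$ with $|D\varphi_tv|\le Ce^{(1+\epsilon)t}|v|$ for $v\in T_yH$, $t\ge0$. Indeed, sending $y$ to the endpoint of $\varphi_t(y)$, $t\to\infty$, is a homeomorphism $H\to\partial X\setminus\{\xi\}$, so the endpoints from $B_H(q,1)$ form a nonempty open set. By F5 one of them lies in $\partial W$ for some $W\in\mathcal W$. That ray is asymptotic to a ray in $W$, so $d(\varphi_t(y),W)\to0$, and for any $\epsilon'>0$ eventually $\sec\ge-(1+\epsilon')^2$ along it. The operator $U$ of $\mathrm{Hess}\,b$ on $\nabla b^\perp$ satisfies $U'+U^2+R=0$ along the ray. So its largest eigenvalue satisfies $\lambda'\le(1+\epsilon')^2-\lambda^2$ almost everywhere from some time on, and $\limsup\lambda\le1+\epsilon'$. Integrating $\lambda$ gives the bound.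

So a path might try to run through slow points and stay short. The way past this is to look at a time window of fixed length $T$ and then restart. In one window only one $W$ can interfere, and the points of $B_H(q,1)$ whose rays hit it form a set of diameter at most $\frac1{20}$, a *shadow*. A path of extent $1$ must spend a definite part of its extent away from the shadow. After the window, that part has become about $e^{aT}$ pieces of extent $1$, each starting at a point far from all $W$, so that the same argument applies to each piece. Every window costs a fixed factor. With $T$ large this costs little in the exponent.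

## Constants, fair points, and shadows

Given $a,\theta$, choose in this order: $\delta$ small, giving $A=a(1+\delta)$ and $R_0$; then
$$\rho=R_0+2,\qquad R=R_0+13;$$
then $T>3R+6$, large depending on $n,a,A,R_0,\theta$; then $D\ge2(T+R+1)$; then $X,\Gamma,\mathcal W$ from Proposition 7. Note $T>36$, so $e^{-T}\le\frac1{20}$ and $e^{aT}\ge20$. Each $W$ and each of its metric neighborhoods is convex (F2).

**Definition 9.** A point $q\in X$ is *good* if $d(q,W)\ge R$ for all $W\in\mathcal W$, and *fair* if $d(q,W)\ge R-1$ for all $W\in\mathcal W$.

**Example.** A point of $W$ is not fair. A point at distance exactly $R$ from $W$ is good, since its distance to any other $W'$ is at least $D-R\ge R$. A point at distance exactly $R-1$ from $W$ is fair and not good. A point at distance at most $1$ from a good point is fair.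

Shadows are small because the flow diverges exponentially. In the half-plane, let $H=\{y=1\}$, $\xi=\infty$, and let $W$ be the half-circle of radius $\varepsilon<1$ about $0$. The downward rays from $H$ that meet $W$ start at $|x|\le\varepsilon$, while $d((0,1),W)=\log\frac1\varepsilon$. The shadow has diameter $2\varepsilon=2e^{-d}$. The general estimate has the same form.

**Lemma 10 (shadows).** Let $q\in H$, $W\in\mathcal W$, $d(q,W)\ge R'$, $\rho'\ge0$, $R'-\rho'\ge5$. The set of $y\in B_H(q,1)$ with $\varphi_t(y)\in N_{\rho'}(W)$ for some $t\ge0$ has $d_H$-diameter at most $\pi e^{5+\rho'-R'}$.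

*Proof.* Let $b=0$ on $H$, let $y_1\ne y_2$ be in the set, and $z_i=\varphi_{t_i}(y_i)\in N_{\rho'}(W)$, $t_i\ge0$.

**Step 1.** *This step shows that $b$ is large on $[z_1,z_2]$.* By convexity $[z_1,z_2]\subset N_{\rho'}(W)$, so each $w\in[z_1,z_2]$ has $d(q,w)\ge R'-\rho'$. By F3, $w$ is within $2$ of some $u\in[z_1,y_1]\cup[y_1,y_2]\cup[y_2,z_2]$. If $u\in[y_1,y_2]$, then $d(q,u)<1$ since balls are convex, so $d(q,w)<3$, contradicting $R'-\rho'\ge5$. So $u=\varphi_t(y_i)$ with $t\ge0$, and $1+t>d(q,u)\ge R'-\rho'-2$. Therefore $b(w)\ge b(u)-2=t-2\ge R'-\rho'-5=:m_0\ge0$.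

**Step 2.** *This step projects $[z_1,z_2]$ to $H$ and bounds the length of the projection.* Let $m\ge m_0$ be the minimum of $b$ on $[z_1,z_2]$, attained at parameter $s_0$. By (4), $e^b\ge e^m\cosh(s-s_0)$ on $[z_1,z_2]$. As $b\ge0$ there, $\Phi_H([z_1,z_2])$ has length at most
$$\int e^{-b}\,ds\le e^{-m}\int_{\mathbb R}\frac{ds}{\cosh s}=\pi e^{-m}\le\pi e^{-m_0},$$
and it joins $y_1$ to $y_2$ in $H$. $\square$

**Lemma 11 (one time window).** Let $q\in H$ be fair. There is $S\subset B_H(q,1)$ of $d_H$-diameter at most $\frac1{20}$ such that for every $y\in B_H(q,1)\setminus S$: $\sec=-a^2$ along $\varphi_t(y)$, $0\le t\le T$, and $\varphi_T(y)$ is good.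

*Proof.* **Step 1.** *This step reduces to a single $W$.* Call $W$ relevant if $d(\varphi_t(y),W)<R$ for some $y\in B_H(q,1)$, $t\in[0,T]$. Then $d(q,W)<1+T+R$. Two relevant ones would have distance less than $2(1+T+R)\le D$, contradicting (d); so at most one is relevant. An irrelevant $W$ stays at distance $\ge R>R_0$ from all $\varphi_t(y)$, $0\le t\le T$, and obstructs neither conclusion. If none is relevant, take $S=\emptyset$. Otherwise let $W$ be the relevant one; we must deal with it alone.

**Step 2.** *This step treats $d(q,W)\ge2R$.* Let $S$ be the set of Lemma 10 for $R'=2R$, $\rho'=R$; here $R'-\rho'=R\ge13$, and the diameter is at most $\pi e^{5-R}<\frac1{20}$. For $y\notin S$ we have $d(\varphi_t(y),W)>R$ for all $t\ge0$, which gives both conclusions.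

**Step 3.** *This step treats $R-1\le d(q,W)<2R$, where the shadow of $N_R(W)$ may be too big; a thinner neighborhood must do.* Let $S$ be the set of Lemma 10 for $R'=R-1$, $\rho'=\rho$; here $R'-\rho'=10$, and the diameter is at most $\pi e^{-5}<\frac1{20}$. Let $y\notin S$. The ray avoids $N_\rho(W)\supset N_{R_0}(W)$, so $\sec=-a^2$ along it for $0\le t\le T$. It remains to see that $\varphi_T(y)$ is good. Suppose $d(\varphi_T(y),W)<R$. Let $p_0=y$, $p_1=\varphi_T(y)$, with feet $w_0,w_1\in W$. Then $d(p_0,w_0)<2R+1$ and $d(p_1,w_1)<R$. Let $u=\varphi_{2R+4}(y)\in[p_0,p_1]$. By F3, $u$ is within $2$ of $[p_0,w_0]\cup[w_0,w_1]\cup[w_1,p_1]$.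

* Not of $[p_0,w_0]$: this would give $d(u,p_0)<2R+3$, but $d(u,p_0)=2R+4$.
* Not of $[w_1,p_1]$: this would give $d(u,p_1)<R+2$, but $d(u,p_1)=T-2R-4>R+2$.

So $u$ is within $2\le\rho$ of $[w_0,w_1]\subset W$, contradicting that the ray avoids $N_\rho(W)$. $\square$

## The length recursion

For $t\ge0$ let $G_t$ be the infimum of the lengths of $\varphi_t\circ c$ over all horospheres $H$, all fair $q\in H$, and all Lipschitz paths $c$ in $H$ from $q$ to a point at $d_H$-distance $1$ from $q$.

**Lemma 12.** $G_0\ge1$ and $G_{t+T}\ge\frac1{10}e^{aT}G_t$ for $t\ge0$. Hence $G_{jT}\ge e^{\kappa jT}$ for $j\in\mathbb N$, with $\kappa=a-\frac{\log10}T$.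

*Proof.* $G_0\ge1$ is clear, and the last assertion follows by induction. Let $c,q$ be as in the definition and $S$ as in Lemma 11. Put $u=d_H(q,\cdot)$ and $e=e^{-T}\le\frac1{20}$.

**Step 1.** *This step cuts out a piece $c'$ of $c$ that stays away from the shadow.* If $S\ne\emptyset$ fix $s\in S$ and put $\sigma=u(s)$. Every point within $d_H$-distance $e$ of $S$ satisfies $|u-\sigma|\le\frac1{20}+\frac1{20}=0.1$. Removing $[\sigma-0.1,\sigma+0.1]$ from $[0,0.9]$ leaves at most two intervals of total length at least $0.7$, so there remains a closed interval $[\alpha,\beta]$ of length $0.3$. If $S=\emptyset$, take $[\alpha,\beta]=[0,0.3]$. Along $c$ the function $u$ goes from $0$ to $1$. Let $c'$ run from the last time with $u=\alpha$ before the first hit of $u=\beta$, to that hit. Then $u\in[\alpha,\beta]$ on $c'$, and its endpoints have distance $\ge0.3$. Every point within $e$ of $c'$ has $u\le0.95$ and is not in $S$; hence it lies in $B_H(q,1)\setminus S$.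

**Step 2.** *This step shows that $\varphi_Tc'$ contains many pieces of extent $1$.* Let $p_0$ be the initial point of $\varphi_Tc'$, and let $p_{i+1}$ be the first later point of the path at distance $1$ from $p_i$ in $\varphi_T(H)$. Each piece has length at least $1$ and the path has finite length, so this stops at some $p_k$, and the rest of the path stays in $B(p_k,1)$. Consider a minimizing path in $\varphi_T(H)$ from $p_i$ to $p_{i+1}$, $i<k$, or from $p_k$ to the endpoint. It has length at most $1$. By (1) its $\varphi_{-T}$-image stays within $e^{-T}=e$ of $c'$, so it lies in $B_H(q,1)\setminus S$ by Step 1. By Lemma 11 the curvature is $-a^2$ along the rays of all its points up to time $T$, so by (3) the image has length at most $2e^{-aT}$. The $k+1$ images together join the endpoints of $c'$. Hence $0.3\le2(k+1)e^{-aT}$, and since $e^{aT}\ge20$,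
$$k\ge0.15\,e^{aT}-1\ge0.1\,e^{aT}.$$

**Step 3.** *This step restarts.* Each $p_i$ is $\varphi_T$ of a point of $c'\subset B_H(q,1)\setminus S$, so it is good by Lemma 11, in particular fair. For $i<k$ the piece of $\varphi_Tc'$ from $p_i$ to $p_{i+1}$ is a Lipschitz path from a fair point to a point at distance $1$, so its $\varphi_t$-image has length at least $G_t$. Hence $\varphi_{t+T}c$ has length at least $kG_t\ge\frac1{10}e^{aT}G_t$. $\square$

The minimizing paths in Step 2 are auxiliary. The recursion applies to the pieces of the given path itself, which may be very crooked.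

**Corollary 13.** Let $x\in H$ and $t=jT$, $j\in\mathbb N$, with $\varphi_{-t}(x)$ fair. Then $\mathrm{Vol}\,B_H(x,r)\le v_1^+e^{(n-1)At}$ for $r\le e^{\kappa t}$.

*Proof.* Let $q=\varphi_{-t}(x)$. If a Lipschitz path from $x$ of length $<G_t$ left $B(q,1)$ after applying $\varphi_{-t}$, an initial part of the pulled-back path would run from $q$ to a point at distance $1$, and its $\varphi_t$-image would have length $\ge G_t$, a contradiction. So $B_H(x,G_t)\subset\varphi_tB(q,1)$, which has volume at most $e^{(n-1)At}v_1^+$ by (1) and Lemma 6. By Lemma 12, $e^{\kappa t}\le G_t$. $\square$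

## The volume recursion

**Lemma 14.** Let $V_t=\inf\mathrm{Vol}(\varphi_tB_H(q,1))$ over all $H$ and all fair $q\in H$. Then $V_{t+T}\ge c_1e^{(n-1)aT}V_t$ for $t\ge0$, with $c_1=2^{-(n-1)}v^-_{1/8}/v_2^+$ depending only on $n,A$. Hence $V_{jT}\ge v_1^-e^{\omega jT}$ with $\omega=(n-1)a-\frac{\log(1/c_1)}T$. Moreover, if $q\in H$ is fair, there is $y_0\in B_H(q,1)$ with $\varphi_T(y_0)$ good and $\varphi_{-T}\big(\overline B(\varphi_T(y_0),1)\big)\subset B_H(q,1)$.

*Proof.* **Step 1.** *This step finds a small ball away from the shadow.* Let $S$ be as in Lemma 11 and, if $S\ne\emptyset$, let $s\in S$. If $S=\emptyset$ or $d_H(q,s)\ge\frac14$, take $y_0=q$. Otherwise take $y_0$ with $d_H(q,y_0)=\frac12$ (Lemma 5). Then $Y=B_H(y_0,\frac18)\subset B_H(q,\frac58)$ is disjoint from $S$: in the first case points of $S$ are at distance at least $\frac14-\frac1{20}>\frac18$ from $q$; in the second, points of $S$ have distance less than $0.3$ from $q$, while points of $Y$ have distance greater than $0.375$.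

**Step 2.** *This step packs unit balls around good points into $\varphi_TY$ and restarts.* By Lemma 11 and (3), $D\varphi_T$ stretches every vector at points of $Y$ by at least $\frac12e^{aT}$, so $\mathrm{Vol}(\varphi_TY)\ge2^{-(n-1)}e^{(n-1)aT}v^-_{1/8}$. Let $\{p_i\}$ be a maximal subset of $\varphi_TY$ with pairwise distances $\ge2$; it is finite since $\varphi_TY$ is bounded. The balls $B(p_i,2)$ cover $\varphi_TY$, so there are at least $\mathrm{Vol}(\varphi_TY)/v_2^+\ge c_1e^{(n-1)aT}$ points $p_i$. They are good by Lemma 11, and the balls $B(p_i,1)$ are disjoint. Their $\varphi_{-T}$-images lie within $e^{-T}\le\frac1{20}$ of $Y$, hence in $B_H(q,1)$. So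
$$\mathrm{Vol}(\varphi_{t+T}B_H(q,1))\ge\sum_i\mathrm{Vol}(\varphi_tB(p_i,1))\ge c_1e^{(n-1)aT}V_t .$$
Since $V_0\ge v_1^-$, induction gives the bound on $V_{jT}$.

**Step 3.** *This step checks the last assertion.* As $y_0\in B_H(q,1)\setminus S$, the point $\varphi_T(y_0)$ is good. By (1), $\varphi_{-T}\overline B(\varphi_T(y_0),1)$ lies within $\frac1{20}$ of $y_0$, hence in $B_H(q,1)$. $\square$

Take $T$ so large that $\kappa,\omega>0$. In the estimate for $\xi\in\partial W$ the unit balls will be centered *on* $W$, where points are not fair. So we need the volume bound for arbitrary centers.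

**Lemma 15.** There is $t_0\ge1$ such that for every $H$ and $y\in H$ there is $y'\in B_H(y,\frac12)$ with $\varphi_{t_0}(y')$ good. Consequently there is $c_2>0$ (depending on $X$) with $\mathrm{Vol}(\varphi_tB_H(y,1))\ge c_2e^{\omega t}$ for all $H$, $y\in H$, $t\ge0$.

*Proof.* **Step 1.** *This step shows that a large ball in a horosphere cannot stay in the $R$-neighborhood of the lifts.* Let $b=0$ on $H$, $z=\varphi_{t_0}(y)$, $H'=H_{t_0}$. By (2), $B_{H'}(z,\frac12e^{t_0})\subset\varphi_{t_0}B_H(y,\frac12)$. Suppose no point of this ball is good. The ball is connected and covered by the open sets $\{d(\cdot,W)<R\}$, which are pairwise disjoint since $D\ge2R$. So it lies in one of them, which is convex. We look for two points of the ball with a point $p$ between them that is far from this $W$.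

Let $x=\varphi_{-(R+2)}(z)$. Extend the geodesic from the foot of $x$ on $W$ through $x$ by length $R+1$ beyond $x$, to a point $p$ (if $x\in W$, use any geodesic normal to $W$). By F2, $d(p,W)=d(x,W)+R+1\ge R+1$. On $[x,p]$ we have
$$-(2R+3)\le b-t_0\le-1,$$
because $b(x)-t_0=-(R+2)$. Take a geodesic line through $p$ tangent at $p$ to the level set of $b$. By (4), with parameter $0$ at $p$, $e^{b}\ge e^{b(p)}\cosh s\ge\frac12e^{t_0-(2R+3)+|s|}$. So the line leaves $\{b\le t_0\}$ in both directions within length $2R+3+\log2\le2R+4$, at points $h_1,h_2\in H'$ with $p\in[h_1,h_2]$. On $[p,h_i]$ we have $b(p)\le b\le t_0$. The path from $x$ to $p$ to $h_i$ has length at most $3R+5$, and $-(2R+3)\le b-t_0\le0$ on it. Its image under $\Phi_{H'}$ joins $z$ to $h_i$ and has length at most $Q:=e^{A(2R+3)}(3R+5)$. If $e^{t_0}>2Q$, then $h_1,h_2$ lie in the ball, hence in the convex set $\{d(\cdot,W)<R\}$, hence so does $p$. This contradicts $d(p,W)\ge R+1$. Fix $t_0\ge1$ with $e^{t_0}>2Q$.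

**Step 2.** *This step derives the volume bound.* With $y'$ as in the first part, $\varphi_{-t_0}B(\varphi_{t_0}(y'),1)\subset B_H(y',e^{-t_0})\subset B_H(y,1)$, since $e^{-t_0}\le e^{-1}<\frac12$. Hence $\mathrm{Vol}(\varphi_{t_0+jT}B_H(y,1))\ge V_{jT}\ge v_1^-e^{\omega jT}$. Volumes do not decrease under $\varphi_t$, $t\ge0$. So for $t\ge t_0$, with $j=\lfloor(t-t_0)/T\rfloor$, the volume is at least $v_1^-e^{\omega(t-t_0-T)}$. For $t<t_0$ it is at least $\mathrm{Vol}\,B_H(y,1)\ge v_1^-$. Thus $c_2=v_1^-e^{-\omega(t_0+T)}$ works. $\square$

## The values of $k_-$ and $k_+$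

Put
$$k_-=\frac{(n-1)A}{\kappa},\qquad k_+=(n-2)\left(1-\frac1A\right)+\frac\omega A.\tag{7}$$
As $T\to\infty$ with $\delta$ fixed, $\kappa\to a$ and $\omega\to(n-1)a$ (recall that $c_1$ depends only on $n,A$). So
$$k_-\to(n-1)(1+\delta),\qquad k_+\to(n-2)\left(1-\frac1A\right)+\frac{n-1}{1+\delta}.$$
As $\delta\to0$ these limits tend to $n-1$ and to $n-1+(n-2)(1-\frac1a)$. Choosing first $\delta$ small, then $T$ large, then $D$, gives $A\le a+\theta$ and the bounds on $k_\pm$ in Theorem 1.

We also owe the upper bound on the gap used in Corollary 3. Since $\kappa\le a\le A$, we have $k_-\ge n-1$. Since $v^-_{1/8}\le v_2^+$, we have $c_1<1$ and $\omega\le(n-1)a\le(n-1)A$, so $k_+\le(n-2)(1-\frac1A)+n-1$. Hence $k_+-k_-<n-2$.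

## A center whose horospheres grow slowly: proof of (i)

**Step 1.** *This step constructs a ray that passes through a fair point at every time $jT$.* Take any $\xi_0\in\partial X$ and a good point $q_0$ on some horosphere $H_0$ centered at $\xi_0$ (Lemma 15), with flow $\varphi_t$ and $H_s=\varphi_s(H_0)$. Lemma 14, applied repeatedly, gives good points $q_j\in H_{jT}$ with
$$\varphi_{-T}\overline B(q_{j+1},1)\subset\overline B(q_j,1).$$
The compact sets $\varphi_{-jT}\overline B(q_j,1)$ are nested. Let $x$ be a common point. Then $d(\varphi_{jT}(x),q_j)\le1$, so $\varphi_{jT}(x)$ is fair for all $j\ge0$.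

**Step 2.** *This step turns the ray around.* Let $\eta\in\partial X$ be the endpoint of the ray $t\mapsto\varphi_t(x)$, $t\ge0$, let $H^\eta$ be the horosphere centered at $\eta$ through $x$, and $\varphi^\eta$ its flow. Flowing from $x$ by $\varphi^\eta_{-t}$ means moving toward $\eta$, so $\varphi^\eta_{-jT}(x)=\varphi_{jT}(x)$ is fair for all $j$.

**Step 3.** *This step applies the length recursion.* For $r\ge1$ choose $j\ge1$ with $e^{\kappa(j-1)T}\le r\le e^{\kappa jT}$. By Corollary 13 and $(n-1)A=\kappa k_-$,
$$\mathrm{Vol}\,B_{H^\eta}(x,r)\le v_1^+e^{(n-1)AjT}=v_1^+e^{(n-1)AT}\left(e^{\kappa(j-1)T}\right)^{k_-}\le v_1^+e^{(n-1)AT}\,r^{k_-}.$$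
Hence $\overline k(\eta)\le k_-$. $\square$

## Centers on the slow hypersurface: proof of (ii)

Let $W\in\mathcal W$, $\xi\in\partial W$, $H$ centered at $\xi$. A geodesic line of $W$ with one end at $\xi$ meets $H$, so we can take $x\in H\cap W$.

**Step 1.** *This step describes the slice along $W$.* Rays from points of $W$ to $\xi$ lie in $W$, because $W$ is complete and totally geodesic, and $d_X=d_W$ on $W$. So $\nabla b$ is tangent to $W$ along $W$, and $b|_W$ is a Busemann function of $W\cong\mathbb H^{n-1}$. The sets $H_s\cap W$ are flat $\mathbb R^{n-2}$'s, and $\varphi_t$ maps $H_s\cap W$ to $H_{s+t}\cap W$, multiplying flat distances by $e^t$.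

**Step 2.** *This step places many disjoint unit balls.* Let $r\ge1$ and $t=\frac1A\log r$, so $re^{-t}\ge1$. In the ball of radius $re^{-t}$ about $\varphi_{-t}(x)$ in $\varphi_{-t}(H)\cap W\cong\mathbb R^{n-2}$ choose a maximal set of points $y_i$ with pairwise flat distances $\ge2\sinh1$. Flat balls of radius $2\sinh1$ about them cover, so there are at least $c_3(re^{-t})^{n-2}$ of them, $c_3=(2\sinh1)^{-(n-2)}$. Points at flat distance $K$ have distance $2\,\mathrm{arcsinh}(K/2)$ in $W$. So the intrinsic distances of the $y_i$ in $\varphi_{-t}(H)$ are at least $d_X(y_i,y_j)=d_W(y_i,y_j)\ge2$, and the balls $B(y_i,1)\subset\varphi_{-t}(H)$ are disjoint.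

**Step 3.** *This step pushes them forward.* The sets $\varphi_tB(y_i,1)\subset H$ are disjoint. By (2) each lies in $B_H(\varphi_t(y_i),e^{At})=B_H(\varphi_t(y_i),r)$, and $d_H(x,\varphi_t(y_i))\le e^t\cdot re^{-t}=r$. So they all lie in $B_H(x,3r)$. By Lemma 15, applied to the horosphere $\varphi_{-t}(H)$ and the points $y_i$,
$$\mathrm{Vol}\,B_H(x,3r)\ge c_3(re^{-t})^{n-2}\,c_2e^{\omega t}=c_2c_3\,r^{(n-2)(1-1/A)+\omega/A}=c_2c_3\,r^{k_+}.$$
Hence $\underline k(\xi)\ge k_+$. $\square$

## Generic centers oscillate: proof of (iii)

The two behaviors occur on dense sets of centers. We show that on any fixed scale they are open conditions; Baire's theorem then combines them. Fix $o\in X$, normalize $b_\xi(o)=0$, and let $H_\xi=\{b_\xi=0\}$, $V_\xi(r)=\mathrm{Vol}\,B_{H_\xi}(o,r)$.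

**Lemma 16.** Given $\xi$, $r>0$, $\lambda>1$, for all $\xi'$ in a neighborhood of $\xi$:
$$V_{\xi'}(\lambda r)\ge\lambda^{-(n-1)}V_\xi(r)\qquad\text{and}\qquad V_{\xi'}(r/\lambda)\le\lambda^{n-1}V_\xi(r).$$

*Proof.* **Step 1.** *This step compares the two horospheres by a projection.* By F1 and compactness, $\epsilon_0:=\sup_{B_X(o,r+1)}|\nabla b_\xi-\nabla b_{\xi'}|\to0$ as $\xi'\to\xi$. Let $F:B_{H_\xi}(o,r)\to H_{\xi'}$ be the restriction of $\Phi_{H_{\xi'}}$; then $F(o)=o$. For $x$ in the domain, integrating the difference of gradients along $[o,x]$ gives $|b_{\xi'}(x)|=|b_{\xi'}(x)-b_\xi(x)|\le\epsilon_0r$. For $v\in T_xH_\xi$ we have $\langle v,\nabla b_\xi\rangle=0$, so $|\langle v,\nabla b_{\xi'}\rangle|\le\epsilon_0|v|$. Since $DF(v)$ is the image under $D\varphi^{\xi'}_{-b_{\xi'}(x)}$ of the component of $v$ orthogonal to $\nabla b_{\xi'}$, (1) gives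
$$\sqrt{1-\epsilon_0^2}\;e^{-A\epsilon_0r}|v|\le|DF(v)|\le e^{A\epsilon_0r}|v|.$$

**Step 2.** *This step shows that $F$ is injective once $\epsilon_0<1$.* If $F(x)=F(y)$ with $x\ne y$, then $x,y$ lie on one flow line of $\nabla b_{\xi'}$, which is a geodesic. The segment $[x,y]$ lies in the convex ball $B_X(o,r)$. There $\langle\nabla b_\xi,\nabla b_{\xi'}\rangle\ge1-\epsilon_0^2/2>0$, so $b_\xi$ is strictly monotone along $[x,y]$. This contradicts $b_\xi(x)=0=b_\xi(y)$.

**Step 3.** *This step concludes.* For $\epsilon_0$ small, $F(B_{H_\xi}(o,r))\subset B_{H_{\xi'}}(o,\lambda r)$, and $F$ multiplies volume by at least $\lambda^{-(n-1)}$; this is the first inequality. The estimates are symmetric in $\xi,\xi'$. Exchanging roles and replacing $r$ by $r/\lambda$ gives $V_\xi(r)\ge\lambda^{-(n-1)}V_{\xi'}(r/\lambda)$. $\square$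

For $m\in\mathbb N$ let
$$U_m^+=\{\xi:\exists r>m,\ V_\xi(r)>r^{k_+-1/m}\},\qquad U_m^-=\{\xi:\exists r>m,\ V_\xi(r)<r^{k_-+1/m}\}.$$

**Step 1.** *This step shows that both sets are open.* Let $\xi\in U_m^+$ with radius $r$. Choose $\lambda>1$ so close to $1$ that $\lambda^{-(n-1)}V_\xi(r)>(\lambda r)^{k_+-1/m}$. By Lemma 16, $\xi'\in U_m^+$ with radius $\lambda r>m$, for all $\xi'$ near $\xi$. For $\xi\in U_m^-$ with radius $r$, choose $\lambda>1$ with $r/\lambda>m$ and $\lambda^{n-1}V_\xi(r)<(r/\lambda)^{k_-+1/m}$, and use radius $r/\lambda$.

**Step 2.** *This step shows that both sets are dense.* Isometries carry horospheres to horospheres, so $\overline k,\underline k$ are $\Gamma$-invariant. If $\underline k(\xi)\ge k_+$, then $V_\xi(r)>r^{k_+-1/m}$ for all large $r$. So by (ii), $U_m^+$ contains the $\Gamma$-orbit of any point of $\partial W$. In the same way (i) gives $U_m^-\supset\Gamma\eta$. By F5 these orbits are dense.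

**Step 3.** *This step reads off the exponents.* By Baire's theorem $\bigcap_m(U_m^+\cap U_m^-)$ is a dense $G_\delta$ in the compact metrizable space $\partial X$. For $\xi$ in it there are, for every $m$, radii $r_m,r_m'>m$ with $V_\xi(r_m)>r_m^{k_+-1/m}$ and $V_\xi(r_m')<(r_m')^{k_-+1/m}$. Hence $\overline k(\xi)\ge k_+$ and $\underline k(\xi)\le k_-$. This proves (iii), and with it Theorem 1. $\blacksquare$
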